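# Norming in reduced crossed products with a unique pseudo-expectation

## 1. Positive elements with almost orthogonal translates

Let $A$ be a unital $C^*$-algebra, $\alpha:G\to\operatorname{Aut}(A)$ an action of a discrete group by $*$-automorphisms, and $B=A\rtimes_rG$ the reduced crossed product. We use only the following two facts about $A\subseteq B$.

**(B1)** $B\supseteq A$ contains unitaries $u_g$ ($g\in G$) with $u_e=1$, $u_gAu_g^*=A$, $u_gu_hu_{gh}^*\in A$, and $B_0:=\operatorname{span}\{au_g: a\in A,\ g\in G\}$ is dense in $B$. We put $\alpha_g=\operatorname{Ad}u_g|_A$.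

**(B2)** There is a faithful conditional expectation $E:B\to A$ with $E(au_g)=0$ for $a\in A$, $g\neq e$.

In a crossed product, $u_gu_h=u_{gh}$. The weaker form in (B1) also covers reduced twisted crossed products, and everything below works for any inclusion satisfying (B1) and (B2).

The proof turns on the following object. Let $F\subseteq G$ be finite with $N$ elements, let $\delta>0$, and let $x\in A_+$ satisfy $\|x\|=1$ and
$$\|x\,u_s^*u_t\,x\|<\delta\qquad(s\ne t\text{ in }F).\tag{1.1}$$
Form the row $W=[u_sx]_{s\in F}\in M_{1,F}(B)$. Its Gram matrix $W^*W=[xu_s^*u_tx]_{s,t}$ is almost diagonal, so the translates $u_sx$ are almost orthogonal. This lets us do two things: store a scalar matrix $M$ inside $B$ as $WMW^*$ without losing its norm, and add $N$ contractive columns without the norm growing.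

**Lemma 1.1.** Let $x,F,N,\delta,W$ be as above and $\Delta=\operatorname{diag}(x^2,\dots,x^2)\in M_F(A)$.

1. $\|W^*W-\Delta\|\le N^2\delta$, hence $\|W\|^2=\|WW^*\|\le1+N^2\delta$.
2. For every $M\in M_F(\mathbb C)$: $(1+N^2\delta)\,\|WMW^*\|\ge\|M\|\,(1-2N^2\delta-N^4\delta^2)$.
3. Let $c_t$ ($t\in F$) be $n\times1$ columns over $A$ with $\|c_t\|\le1$ and $\|xc_s^*u_s^*u_tc_tx\|<\delta$ for $s\ne t$. Then $C=\sum_{t\in F}u_tc_txu_t^*$ is a column over $A$ with $\|C\|^2\le1+2N^2\delta$. Likewise, if $r_s$ are $1\times n$ rows over $A$ with $\|r_s\|\le1$ and $\|xr_su_s^*u_tr_t^*x\|<\delta$ for $s\neq t$, then $R=\sum_{s\in F}u_sxr_su_s^*$ is a row over $A$ with $\|R\|^2\le1+2N^2\delta$.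

Here $u_tc_txu_t^*$ means that each entry of $c_tx$ is conjugated by $u_t$; so its entries are $\alpha_t(c_{t,i}x)\in A$.

*Proof.* (1) The matrix $O:=W^*W-\Delta$ has zero diagonal and off-diagonal entries $xu_s^*u_tx$ of norm less than $\delta$. Since the norm of a matrix is at most the sum of the norms of its entries, $\|O\|\le N^2\delta$. As $\|\Delta\|=1$, the second claim follows.

(2) We have $W^*(WMW^*)W=(\Delta+O)M(\Delta+O)=\Delta M\Delta+OM\Delta+\Delta MO+OMO$. The last three terms have total norm at most $\|M\|(2N^2\delta+N^4\delta^2)$. The first is $[M_{st}x^4]_{s,t}=M\otimes x^4$, of norm $\|M\|\,\|x^4\|=\|M\|$. Finally $\|W^*(WMW^*)W\|\le\|W\|^2\|WMW^*\|\le(1+N^2\delta)\|WMW^*\|$.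

(3) Expand $C^*C=\sum_{s,t}u_s\,(xc_s^*u_s^*u_tc_tx)\,u_t^*$. The terms with $s\ne t$ contribute at most $N^2\delta$. The diagonal part satisfies $\sum_tu_txc_t^*c_txu_t^*\le\sum_tu_tx^2u_t^*=WW^*$ because $c_t^*c_t\le1$, so its norm is at most $1+N^2\delta$ by (1). For $R$, expand $RR^*=\sum_{s,t}u_s(xr_su_s^*u_tr_t^*x)u_t^*$ and argue identically, using $r_sr_s^*\le1$. $\square$

**Model.** Let $G$ be finite with $N$ elements. Let $A$ be the algebra of diagonal matrices in $B=B(\ell^2(G))\cong M_N(\mathbb C)$, and let $u_g\delta_h=\delta_{gh}$. With matrix units $\epsilon_{s,t}=\epsilon_{s,s}u_{st^{-1}}$ and $E$ the restriction to the diagonal, (B1) and (B2) hold. Take $x=\epsilon_{e,e}$ and $F=G$. Then $u_sx=\epsilon_{s,e}$, and (1.1) holds with left side exactly $0$. Moreover $WMW^*=\sum_{s,t}M_{st}\epsilon_{s,t}$ is $M$ itself. For scalar columns $c_t$, the column $C=\sum_tc_t\epsilon_{t,t}$ takes the value $c_t$ at place $t$, and $\|C\|=\max_t\|c_t\|$.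

In this model we can prescribe a *different* column at each translate, at no cost in norm. We now say what that is for.

## 2. Norming, pseudo-expectations, and the theorems

Given $A\subseteq B$, can all matrix norms over $B$ be computed after multiplying by rows and columns over the small algebra $A$? Write $\operatorname{Row}_n(A)$ and $\operatorname{Col}_n(A)$ for the $1\times n$ and $n\times1$ matrices over $A$, and $\operatorname{Ball}$ for closed unit balls.

**Definition (norming, in the sense of Pop, Sinclair and Smith).** A unital inclusion $A\subseteq B$ is *norming* if for every $n\ge1$ and $X\in M_n(B)$,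
$$\|X\|=\sup\{\|RXC\|:R\in\operatorname{Ball}(\operatorname{Row}_n(A)),\ C\in\operatorname{Ball}(\operatorname{Col}_n(A))\}.$$

Write $\gamma_n(X)$ for the right-hand side. It is a seminorm with $\gamma_n(X)\le\|X\|$, and $|\gamma_n(X)-\gamma_n(Y)|\le\|X-Y\|$. For $n=1$ equality is trivial ($R=C=1$).

For the second notion, recall the injective envelope $I(A)$. It is a $C^*$-algebra containing $A$ as a unital $C^*$-subalgebra, with two properties. *Injectivity*: a unital completely positive (ucp) map from an operator system $S\subseteq T$ into $I(A)$ extends to a ucp map $T\to I(A)$. *Rigidity* (Hamana): a ucp map $I(A)\to I(A)$ fixing $A$ pointwise is the identity. For example $I(\mathbb C)=\mathbb C$. If $D_N$ denotes the diagonal matrices in $M_N$, then $I(D_N)=D_N$: ucp maps into $D_N$ are $N$-tuples of states, which extend, and rigidity is trivial. We write $\iota:A\to I(A)$ for the inclusion.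

**Definition (pseudo-expectation).** A *pseudo-expectation* for $A\subseteq B$ is a ucp map $\theta:B\to I(A)$ with $\theta|_A=\iota$. It is *faithful* if $\theta(x^*x)=0$ implies $x=0$. The inclusion *has a unique pseudo-expectation* if there is exactly one.

A ucp map that restricts to a $*$-homomorphism on $A$ is an $A$-bimodule map (multiplicative domains); so $\theta(abc)=a\theta(b)c$ for $a,c\in A$, $b\in B$. In our setting $\iota\circ E$ is always a pseudo-expectation, and it is faithful because $E$ is. Hence if there is only one pseudo-expectation, it is $\iota\circ E$ and is automatically faithful.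

The question, from David R. Pitts, Roger R. Smith and Vrej Zarikian, "Norming in Discrete Crossed Products", arXiv:2307.15571 (2023), is this: for an arbitrary discrete $C^*$-dynamical system, is $A\subseteq A\rtimes_rG$ norming whenever it has a (faithful) unique pseudo-expectation? The conclusion may be quoted as known when $A$ is abelian, $n$-homogeneous, separable, simple, or a von Neumann algebra; we shall not need these cases. Here is the complete answer.

A *hereditary* $C^*$-subalgebra of $A$ is a $C^*$-subalgebra $D$ with $DAD\subseteq D$. In $C(X)$ these are the ideals $C_0(O)$, $O$ open; for $f\in A_+$, $\overline{fAf}$ is one. Consider three conditions.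

* **(a)** $A\subseteq B$ has a unique pseudo-expectation.
* **(b)** For $g\ne e$ there is no $0\ne y\in I(A)$ with $ya=\alpha_g(a)y$ for all $a\in A$.
* **(K)** For all $g\ne e$, $a\in A$, $\varepsilon>0$ and nonzero hereditary $C^*$-subalgebras $D\subseteq A$, there is $x\in D_+$ with $\|x\|=1$ and $\|xau_gx\|<\varepsilon$.

Note $\|xau_gx\|=\|xa\alpha_g(x)u_g\|=\|xa\alpha_g(x)\|$. Condition (K) is what supplies elements as in (1.1).

**Theorem 2.1.** (a) $\Rightarrow$ (K) $\Rightarrow$ $A\subseteq B$ is norming. In particular, for every discrete $C^*$-dynamical system $(A,G,\alpha)$, if $A\subseteq A\rtimes_rG$ has a unique pseudo-expectation, then the inclusion is norming.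

**Theorem 2.2.** For arbitrary unital $A$, (a) $\Leftrightarrow$ (b) $\Leftrightarrow$ (K). Under these conditions every intermediate inclusion $A\subseteq P\subseteq B$ is norming. All of this holds for every inclusion satisfying (B1) and (B2), e.g. reduced twisted crossed products. Norming does not imply (a).

Two examples calibrate (K). Let $A=C(X)$ with $\alpha_g(f)(p)=f(g^{-1}p)$. If every $g\ne e$ has a fixed-point set with empty interior, (K) holds: given $D=C_0(O)$ with $O\neq\emptyset$, pick $p\in O$ with $gp\ne p$ and a norm-one bump $x\ge0$ supported in $O$ so close to $p$ that $x\alpha_g(x)=0$. If some $g\neq e$ fixes a nonempty open set $O$ pointwise, (K) fails: for $D=C_0(O)$, $a=1$, we get $x\alpha_g(x)=x^2$, of norm one. Next, suppose $\alpha_g=\operatorname{Ad}v$ with $v\in A$ unitary and $g\ne e$. Then (b) fails with $y=v$, and (K) fails with $D=A$, $a=v^*$, since $xv^*\alpha_g(x)=x^2v^*$.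

**Bookkeeping in $B_0$.** By (B1), $v=u_{g^{-1}}u_g$ is a unitary of $A$, and $u_g^*=v^*u_{g^{-1}}\in Au_{g^{-1}}$. Hence $B_0$ is a $*$-algebra and $u_s^*u_t\in Au_{s^{-1}t}$. Put $B_-=\operatorname{span}\{au_h:a\in A,\ h\ne e\}$. It is a self-adjoint $A$-bimodule, $B_0=A+B_-$, and $E(B_-)=0$. We write $E_n,\pi_n,\dots$ for entrywise application to matrices.

## 3. Diagonals and scalars, by hand

**The diagonal of $M_N$.** In the model of Section 1, let $\theta:M_N\to I(D_N)=D_N$ be a pseudo-expectation. By the bimodule property, $\theta(\epsilon_{s,t})=\epsilon_{s,s}\theta(\epsilon_{s,t})\epsilon_{t,t}=0$ for $s\neq t$, because $\theta(\epsilon_{s,t})$ is diagonal. So (a) holds.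

Here is norming. Let $X\in M_n(M_N)$, written as an $N\times N$ matrix of blocks $X_{st}\in M_n(\mathbb C)$. Choose unit vectors $\xi=(\xi_t)$, $\eta=(\eta_s)$ in $(\mathbb C^n)^N$ with $|\langle X\xi,\eta\rangle|=\|X\|$. Choose unit columns $c_t$ with $\|\xi_t\|c_t=\xi_t$ and unit rows $r_s$ with $\|\eta_s\|r_s^*=\eta_s$. Let $C=\sum_tc_t\epsilon_{t,t}$ and $R=\sum_sr_s\epsilon_{s,s}$; both have norm one. Then $RXC$ is the scalar matrix $M=[r_sX_{st}c_t]$, and
$$\sum_{s,t}M_{st}\|\xi_t\|\,\|\eta_s\|=\langle X\xi,\eta\rangle .$$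
Since $(\|\xi_t\|)_t$ and $(\|\eta_s\|)_s$ are unit vectors, $\|M\|\ge\|X\|$. The general proof is this computation, made approximate.

**Scalars.** For $A=\mathbb C$ we have $I(\mathbb C)=\mathbb C$, and pseudo-expectations are states. Scalars do not norm $M_2$: the matrix $X=[\epsilon_{i,j}]_{i,j}\in M_2(M_2)$ has $X^2=2X=2X^*$, so $\|X\|=2$. But $RXC=\sum_{i,j}r_ic_j\epsilon_{i,j}$ is a rank-one matrix of norm $\|R\|\,\|C\|\le1$. Consequently $\mathbb C\subseteq C^*(S_3)\cong\mathbb C\oplus\mathbb C\oplus M_2$ is a crossed product inclusion that is not norming; it has many pseudo-expectations. So some hypothesis is needed.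

**Norming does not imply (a).** Let $A=\mathbb C$ and $G=\mathbb Z$ act trivially, so $B=C(\mathbb T)$. For $X\in M_n(C(\mathbb T))$ choose $z$ with $\|X(z)\|=\|X\|$, and a scalar unit row $R$ and column $C$ with $|RX(z)C|=\|X(z)\|$. Then $\|RXC\|\ge\|X\|$, so the inclusion is norming. Its pseudo-expectations are all the states of $C(\mathbb T)$, so (a) fails. This proves the last sentence of Theorem 2.2.

## 4. Transitivity and the induced representation

**Kadison transitivity** (Takesaki I, II.4.18). If $\pi_1,\dots,\pi_k$ are pairwise inequivalent irreducible representations of a $C^*$-algebra on $H_1,\dots,H_k$, $F_i\subseteq H_i$ are finite-dimensional subspaces and $T_i\in B(H_i)_{sa}$, then there is a self-adjoint $h$ in the algebra with $\pi_i(h)|_{F_i}=T_i|_{F_i}$ for all $i$.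

For a unital algebra this moves unit vectors by unitaries. Given unit vectors $\xi_i,\eta_i\in H_i$, let $F_i=\operatorname{span}\{\xi_i,\eta_i\}$, choose a unitary on $F_i$ sending $\xi_i$ to $\eta_i$, and write it as $e^{iT_i}$ with $T_i=T_i^*$ on $F_i$ (extended by $0$). With $h$ as above, $e^{ih}$ is a unitary of the algebra and $\pi_i(e^{ih})\xi_i=\eta_i$ for all $i$.

**Lemma 4.1.** Let $\pi_1,\dots,\pi_k$ be pairwise inequivalent irreducible representations of $A$ on $H_1,\dots,H_k$, let $\zeta_i\in H_i$ and $\vartheta_i\in H_i^n$ be unit vectors. There is $c\in\operatorname{Col}_n(A)$ with $\|c\|\le1$ and $\pi_i(c)\zeta_i=\vartheta_i$ for all $i$.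

*Proof.* An operator $H_i^n\to H_j^n$ intertwining the amplifications of $\pi_i$ and $\pi_j$ to $M_n(A)$ commutes with the scalar matrix units. It therefore has the form $\operatorname{diag}(T,\dots,T)$ with $T$ intertwining $\pi_i$ and $\pi_j$. So the amplifications are irreducible and pairwise inequivalent. Choose a unitary of $M_n(A)$ moving $(\zeta_i,0,\dots,0)$ to $\vartheta_i$ for all $i$, and let $c$ be its first column. $\square$

**The induced representation.** The purpose is to see an element of $B$ as a $G\times G$ matrix over $A$. Let $\pi:A\to B(H)$ be a representation. On the algebraic tensor product $B\odot H$ put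
$$\langle b\otimes\xi,c\otimes\eta\rangle=\langle\pi(E(c^*b))\xi,\eta\rangle .$$
This is positive, since $[b_i^*b_j]\ge0$ and $E$ is completely positive. Let $\mathcal K$ be the resulting Hilbert space and $\Lambda$ the action of $B$ by left multiplication. It is bounded because $[c_i^*b^*bc_j]\le\|b\|^2[c_i^*c_j]$. Since $E$ is an $A$-bimodule map, $ba\otimes\xi=b\otimes\pi(a)\xi$ for $a\in A$: all four terms in the expansion of $\|ba\otimes\xi-b\otimes\pi(a)\xi\|^2$ equal $\pm\langle\pi(a^*E(b^*b)a)\xi,\xi\rangle$.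

The maps $\xi\mapsto u_t\otimes\xi$ are isometric, and their ranges are mutually orthogonal because $E(u_s^*u_t)=0$ for $s\ne t$. For $a\in A$,
$$\Lambda(a)(u_t\otimes\xi)=au_t\otimes\xi=u_t\alpha_t^{-1}(a)\otimes\xi=u_t\otimes\pi(\alpha_t^{-1}(a))\xi .\tag{4.1}$$
Since $B_0$ is dense and $\|b\otimes\xi\|\le\|b\|\|\xi\|$, the ranges span a dense subspace, so $\mathcal K=\bigoplus_tu_t\otimes H$. Relative to this decomposition $\Lambda_n(X)$ has matrix $[\pi_n(E_n(u_s^*Xu_t))]_{s,t}$.

Suppose $\pi$ is faithful. If $\Lambda(b)=0$, then $\langle\pi(E(b^*b))\xi,\xi\rangle=\|b\otimes\xi\|^2=0$ for all $\xi$, so $E(b^*b)=0$ and $b=0$. Thus $\Lambda$ is faithful, and compressing to finite sets of coordinates gives, for $X\in M_n(B)$,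
$$\|X\|=\sup_{F\subseteq G\text{ finite}}\|\hat X^F\|,\qquad\hat X^F=[E_n(u_s^*Xu_t)]_{s,t\in F}\in M_F(M_n(A)).\tag{4.2}$$

## 5. One column for inequivalent translates of a representation

Let us imitate the diagonal computation directly. Let $X\in M_n(B)$ and $\varepsilon>0$, and choose $F$ with $\|\hat X\|>\|X\|-\varepsilon$, where $\hat X=\hat X^F$. The direct sum of all irreducible representations of $A$ is faithful, and so is its amplification. Hence there are an irreducible $\pi:A\to B(H)$ and unit vectors $\xi=(\xi_t)_{t\in F}$, $\eta=(\eta_s)_{s\in F}$ in $(H^n)^F$ with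
$$|\langle\pi(\hat X)\xi,\eta\rangle|>\|\hat X\|-\varepsilon .\tag{5.1}$$
Fix a unit vector $\zeta\in H$.

*Suppose that the representations $\pi\circ\alpha_t^{-1}$, $t\in F$, are pairwise inequivalent.* By Lemma 4.1 there are contractions $C\in\operatorname{Col}_n(A)$ and $R\in\operatorname{Row}_n(A)$ with
$$\|\xi_t\|\,\pi(\alpha_t^{-1}(C))\zeta=\xi_t,\qquad\|\eta_s\|\,\pi(\alpha_s^{-1}(R^*))\zeta=\eta_s\qquad(s,t\in F).$$
Let $v=\sum_t\|\xi_t\|\,u_t\otimes\zeta$ and $v'=\sum_s\|\eta_s\|\,u_s\otimes\zeta$, unit vectors of $\mathcal K$ (for this $\pi$). By (4.1), $\Lambda(C)v=\sum_tu_t\otimes\xi_t$ and $\Lambda(R^*)v'=\sum_su_s\otimes\eta_s$. So $\langle\Lambda(RXC)v,v'\rangle=\langle\pi(\hat X)\xi,\eta\rangle$, and $\|RXC\|>\|X\|-2\varepsilon$.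

This stops exactly when $\pi\circ\alpha_s^{-1}\simeq\pi\circ\alpha_t^{-1}$ for some $s\ne t$. Take $A=C([-1,1])$ with $\mathbb Z/2=\{e,g\}$ acting by $p\mapsto-p$, $F=\{e,g\}$ and $\pi=\mathrm{ev}_0$. The column must satisfy $C(0)=c_e$ and $\alpha_g^{-1}(C)(0)=C(0)=c_g$, which is impossible when $c_e\ne c_g$. In this example one escapes by moving from $0$ to a nearby point. For a general $A$ the hypothesis (a) speaks about maps into $I(A)$, not about individual representations, and the argument above gives no way to find a $\pi$ that satisfies (5.1) and has inequivalent translates.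

The way past this point is to stop asking for a good representation and ask for a good *element* $x$, as in (1.1). We take any $\pi$ with (5.1), turn its pure state into an element of $A$, and then shrink that element, using (K), until its translates are almost orthogonal. Equivalence of representations then only matters in proving (a) $\Rightarrow$ (K). There it helps, because intertwining unitaries can be collected into an element of $I(A)$.

## 6. Shrinking inside hereditary subalgebras

The purpose of this section is to upgrade (K) from one element $au_g$ to finitely many elements of $B_-$, and to see that shrinking does not spoil estimates already obtained. Let $f(t)=\max(2t-1,0)$ on $[0,1]$.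

**Lemma 6.1.** Let $x_0\in A_+$ with $\|x_0\|=1$ and $D_1=\overline{f(x_0)Af(x_0)}$. Then $D_1\ne0$, and for $d\in D_1$, $b,m\in B$, $\lambda\in\mathbb C$,
$$\|dbd\|\le4\|x_0bx_0\|\,\|d\|^2,\qquad\|dmd-\lambda d^2\|\le4\|x_0mx_0-\lambda x_0^2\|\,\|d\|^2 .$$

*Proof.* $1$ is in the spectrum of $x_0$ and $f(1)=1$, so $f(x_0)\ne0$ and $D_1\ne0$. Let $k(t)=\min(2,1/t)$, $k(0)=2$, and $k_0=k(x_0)$; then $0\le k_0\le2$ and $k_0$ commutes with $x_0$. We have $tk(t)f(t)=f(t)$: for $t\ge\frac12$ we have $tk(t)=1$, and for $t<\frac12$ we have $f(t)=0$. So $x_0k_0f(x_0)=f(x_0)=f(x_0)k_0x_0$, and therefore $d=dk_0x_0=x_0k_0d$ for $d\in D_1$. Now $dbd=dk_0(x_0bx_0)k_0d$ and $d^2=dk_0\,x_0^2\,k_0d$, and $\|dk_0\|,\|k_0d\|\le2\|d\|$. $\square$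

**Lemma 6.2.** Assume (K). Given a nonzero hereditary $D$, $b_1,\dots,b_m\in B_-$ and $\varepsilon>0$, there is $x\in D_+$ with $\|x\|=1$ and $\|xb_jx\|<\varepsilon$ for all $j$.

*Proof.* Splitting each $b_j$ into its finitely many summands (and decreasing $\varepsilon$), we may assume $b_j=a_ju_{h_j}$ with $h_j\ne e$. Put $D_0=D$. Given $D_{j-1}\ne0$ hereditary, choose by (K) an $x_j\in(D_{j-1})_+$ with $\|x_j\|=1$ and $\|x_jb_jx_j\|<\varepsilon/4$. Set $D_j=\overline{f(x_j)Af(x_j)}$. It is hereditary, nonzero by Lemma 6.1, and contained in $D_{j-1}$ because $f(x_j)\in D_{j-1}$. By Lemma 6.1, $\|db_jd\|<\varepsilon$ for all $d\in D_j$ of norm one. Any $x\in(D_m)_+$ of norm one lies in every $D_j$ and works. $\square$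

## 7. Excision of pure states inside a hereditary subalgebra

The next lemma turns a unit vector in an irreducible representation into elements of $D$ that behave like a rank-one projection onto it. It is used twice: to choose $x_0$ in Section 8, and to analyze the failure of (K) in Section 9. Let $f_0(t)=\min(\max(t,0),1)$.

**Lemma 7.1.** Let $D\subseteq A$ be nonzero hereditary, $\pi:A\to B(H)$ irreducible with $\pi(D)\ne0$, $L=\overline{\pi(D)H}$, $\xi\in L$ a unit vector, $\varphi=\langle\pi(\cdot)\xi,\xi\rangle$, and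
$$Q_\xi=\{q\in D:0\le q\le1,\ \pi(q)\xi=\xi\}.$$
Then $Q_\xi\neq\emptyset$, and there is a net $(x_\lambda)$ in $D_+$ with $\|x_\lambda\|=1$,
$$\|x_\lambda bx_\lambda-\varphi(b)x_\lambda^2\|\to0\ \ (b\in A),\qquad\|(1-q)x_\lambda\|\to0\ \ (q\in Q_\xi).\tag{7.1}$$

*Proof.* **Step 1: $D$ acts irreducibly on $L$.** This gives us transitivity inside $D$. Let $0\ne\zeta\in L$, $\zeta'\in L$, and let $d$ run over an approximate unit of $D$. Since $\pi(d)\zeta\to\zeta$, eventually $\pi(d)\zeta\ne0$. Then there is $b\in A$ with $\pi(b)\pi(d)\zeta=\zeta'$, by irreducibility of $\pi$. Now $dbd\in D$ and $\pi(dbd)\zeta=\pi(d)\zeta'\to\zeta'$. So every nonzero vector of $L$ is cyclic for $D$.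

**Step 2: $Q_\xi\ne\emptyset$.** By transitivity for $D$ on $L$ there is $h\in D_{sa}$ with $\pi(h)\xi=\xi$. As $f_0(0)=0$ and $f_0(1)=1$, the element $q_0=f_0(h)$ lies in $D$, $0\le q_0\le1$, and $\pi(q_0)\xi=\xi$.

**Step 3: the kernel of $\varphi$.** Let $N=\{b\in A:\pi(b)\xi=0\}$ be the left kernel. We claim $\ker\varphi=N+N^*$ (Pedersen, *C\*-algebras and their automorphism groups*, 3.13.6); here is the argument. The inclusion $\supseteq$ is clear. Let $\varphi(b)=0$, i.e. $\pi(b)\xi\perp\xi$. By transitivity there is $h\in A_{sa}$ with $\pi(h)\xi=0$ and $\pi(h)\pi(b)\xi=\pi(b)\xi$. Then $b-hb\in N$, and $(hb)^*=b^*h\in N$. So $b=(b-hb)+hb\in N+N^*$.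

**Step 4: excision in $A$.** Let $(e_\lambda)$ be an approximate unit of the $C^*$-algebra $N\cap N^*$, with $0\le e_\lambda\le1$, and let $z_\lambda=1-e_\lambda$. Since $e_\lambda\in N$, $\varphi(z_\lambda)=1$, so $\|z_\lambda\|=1$. For $n\in N$ we have $n^*n\in N\cap N^*$, hence $\|nz_\lambda\|^2=\|z_\lambda n^*nz_\lambda\|\le\|n^*nz_\lambda\|\to0$. Taking adjoints, $z_\lambda m^*\to0$ for $m\in N$. Since $b-\varphi(b)1\in N+N^*$ by Step 3, $\|z_\lambda bz_\lambda-\varphi(b)z_\lambda^2\|\to0$ for all $b\in A$. For $q\in Q_\xi$ we have $\varphi(1-q)=0$, so $\|(1-q)^{1/2}z_\lambda\|^2=\|z_\lambda(1-q)z_\lambda\|\to0$ and $\|(1-q)z_\lambda\|\to0$.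

**Step 5: pushing into $D$.** Put $x_\lambda=q_0z_\lambda q_0\in D_+$. Then $x_\lambda-z_\lambda=(q_0-1)z_\lambda q_0+z_\lambda(q_0-1)\to0$, so (7.1) follows from Step 4. Finally $\|x_\lambda\|\le1$, and $\varphi(x_\lambda)=\varphi(z_\lambda)=1$ because $\pi(q_0)\xi=\xi$. So $\|x_\lambda\|=1$. $\square$

## 8. (K) implies norming

Assume (K). Since $\gamma_n$ and the norm are both $1$-Lipschitz, it suffices to prove $\gamma_n(X)\ge\|X\|$ for $X\in M_n(B_0)$. Let $\varepsilon>0$.

**Step 1: reduce to a scalar matrix.** This step makes all choices that do not involve $\delta$. By (4.2) choose a finite $F\subseteq G$ with $\|\hat X\|>\|X\|-\varepsilon$, $\hat X=\hat X^F$, and let $N=|F|$. Write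
$$u_s^*Xu_t=\hat X_{st}+Z_{st},\qquad\hat X_{st}\in M_n(A),\ Z_{st}\in M_n(B_-)\qquad(s,t\in F),$$
which is possible since $B_0=A+B_-$ and $E(B_-)=0$. Choose $\pi,\xi,\eta$ as in (5.1), fix a unit vector $\zeta\in H$, and let $\varphi=\langle\pi(\cdot)\zeta,\zeta\rangle$. By Lemma 4.1 (with $k=1$) choose *separately for each index* contractions $c_t\in\operatorname{Col}_n(A)$, $r_s\in\operatorname{Row}_n(A)$ with
$$\|\xi_t\|\pi(c_t)\zeta=\xi_t,\qquad\|\eta_s\|\pi(r_s^*)\zeta=\eta_s .$$
Put $m_{st}=r_s\hat X_{st}c_t\in A$ and $M=[\varphi(m_{st})]\in M_F(\mathbb C)$. Then $\sum_{s,t}M_{st}\|\xi_t\|\|\eta_s\|=\langle\pi(\hat X)\xi,\eta\rangle$, and $(\|\xi_t\|)_t$, $(\|\eta_s\|)_s$ are unit vectors of $\mathbb C^F$. Hence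
$$\|M\|>\|\hat X\|-\varepsilon>\|X\|-2\varepsilon.\tag{8.1}$$

**Step 2: choose $x$.** We want $x$ to see $m_{st}$ as the scalar $\varphi(m_{st})$ and to kill finitely many elements of $B_-$. Let $0<\delta<1$. By Lemma 7.1 with $D=A$ there is $x_0\in A_+$ of norm one with $\|x_0m_{st}x_0-\varphi(m_{st})x_0^2\|<\delta/4$ for all $s,t\in F$. Let $D_1=\overline{f(x_0)Af(x_0)}$. The elements
$$r_sZ_{st}c_t\ (\text{all }s,t),\qquad u_s^*u_t,\quad c_s^*u_s^*u_tc_t,\quad r_su_s^*u_tr_t^*\ (s\ne t)$$
lie in the $A$-bimodule $B_-$, since $u_s^*u_t\in Au_{s^{-1}t}$. Apply Lemma 6.2 to $D_1$ and these elements, and Lemma 6.1 to the excision estimate. This gives $x\in(D_1)_+$ with $\|x\|=1$ such that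

1. $\|xm_{st}x-\varphi(m_{st})x^2\|<\delta$ and $\|xr_sZ_{st}c_tx\|<\delta$ for all $s,t\in F$;
2. $\|xu_s^*u_tx\|,\ \|xc_s^*u_s^*u_tc_tx\|,\ \|xr_su_s^*u_tr_t^*x\|<\delta$ for $s\ne t$ in $F$.

**Step 3: assemble $R$ and $C$.** Item 2 says that all hypotheses of Lemma 1.1 hold. So with $W=[u_sx]_{s\in F}$, the column $C=\sum_tu_tc_txu_t^*\in\operatorname{Col}_n(A)$ and the row $R=\sum_su_sxr_su_s^*\in\operatorname{Row}_n(A)$ have squared norms at most $1+2N^2\delta$. Moreover
$$RXC=\sum_{s,t}u_sxr_s(u_s^*Xu_t)c_txu_t^*=\sum_{s,t}u_s\,\big(xm_{st}x+xr_sZ_{st}c_tx\big)\,u_t^*,$$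
while $WMW^*=\sum_{s,t}\varphi(m_{st})u_sx^2u_t^*$. By item 1, $\|RXC-WMW^*\|\le2N^2\delta$.

**Step 4: let $\delta\to0$.** Dividing $R$ and $C$ by $(1+2N^2\delta)^{1/2}$ and using Lemma 1.1(2),
$$\gamma_n(X)\ge\frac{\|RXC\|}{1+2N^2\delta}\ge\frac1{1+2N^2\delta}\Big(\|M\|\,\frac{1-2N^2\delta-N^4\delta^2}{1+N^2\delta}-2N^2\delta\Big).$$
Only $x$, $W$, $R$, $C$ depend on $\delta$; the data $F,N,M$ do not. So $\gamma_n(X)\ge\|M\|>\|X\|-2\varepsilon$ by (8.1). As $\varepsilon$ was arbitrary, $\gamma_n(X)=\|X\|$, and $A\subseteq B$ is norming. $\blacksquare$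

If $A\subseteq P\subseteq B$ is intermediate and $X\in M_n(P)\subseteq M_n(B)$, the norming identity for $X$ involves only rows and columns over $A$ and is the one just proved. So $A\subseteq P$ is norming as well.

## 9. Failure of (K) yields an intertwiner in $I(A)$

Assume (K) fails for some $g\ne e$, and write $\alpha=\alpha_g$. There are $a\in A$, a nonzero hereditary $D$ and $\delta>0$ with
$$\|xa\alpha(x)\|\ge\delta\qquad\text{for all }x\in D_+,\ \|x\|=1.\tag{9.1}$$

**Proposition 9.1.** Under (9.1) there are a faithful representation $\pi$ of $A$ on a Hilbert space $H$, an operator $U\in B(H)$ with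
$$U\pi(b)=\pi(\alpha(b))U\ \ (b\in A),\qquad U^*U=UU^*=:Q\ \text{ a projection in }\pi(A)',$$
and a ucp map $\psi:B(H)\to I(A)$ with $\psi\circ\pi=\iota$, such that $y:=\psi(U)$ is nonzero and $yb=\alpha_g(b)y$ for all $b\in A$.

*Proof.* In Steps 1–3 let $\pi:A\to B(H)$ be any irreducible representation with $\pi(D)\ne0$, $L=\overline{\pi(D)H}$, $\xi\in L$ a unit vector, $\varphi,Q_\xi,x_\lambda$ as in Lemma 7.1, and $q_0\in Q_\xi$. Put $\rho=\pi\circ\alpha$, which is irreducible on $H$, and $\eta=\pi(a)^*\xi$.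

**Step 1: see (9.1) at the vector $\xi$.** For $q\in Q_\xi$,
$$\delta\le\|x_\lambda a\alpha(x_\lambda)\|\le\|x_\lambda a\alpha(q)\|+\|a\|\,\|(1-q)x_\lambda\| .$$
The last term tends to $0$. Also $\|x_\lambda a\alpha(q)\|^2=\|x_\lambda\,a\alpha(q^2)a^*\,x_\lambda\|\to\varphi(a\alpha(q^2)a^*)=\|\rho(q)\eta\|^2$ by (7.1) and $\|x_\lambda^2\|=1$. Hence
$$\|\rho(q)\eta\|\ge\delta\qquad\text{for all }q\in Q_\xi.\tag{9.2}$$

**Step 2: $\rho$ is equivalent to $\pi$.** Suppose not. By transitivity for the inequivalent pair $\pi,\rho$ there is $h\in A_{sa}$ with $\pi(h)\xi=\xi$ and $\rho(h)\rho(q_0)\eta=0$. Put $q'=q_0hq_0\in D_{sa}$ and $q=f_0(q')\in D$. Then $\pi(q')\xi=\xi$ and $\rho(q')\eta=0$, so $\pi(q)\xi=\xi$ and $\rho(q)\eta=0$. Thus $q\in Q_\xi$ contradicts (9.2).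

So there is a unitary $U_\pi$ on $H$ with $U_\pi\pi(b)=\pi(\alpha(b))U_\pi$ for all $b\in A$. Fix one; it does not depend on $\xi$.

**Step 3: fix the phase of $U_\pi$.** Now $\rho(q)=U_\pi\pi(q)U_\pi^*$, so (9.2) says $\|\pi(q)U_\pi^*\eta\|\ge\delta$ for $q\in Q_\xi$. Write $U_\pi^*\eta=\beta\xi+\kappa$ with $\kappa\perp\xi$. Since $\langle\pi(q_0)\kappa,\xi\rangle=\langle\kappa,\xi\rangle=0$, transitivity gives $h\in A_{sa}$ with $\pi(h)\xi=\xi$ and $\pi(h)\pi(q_0)\kappa=0$. Let $q=f_0(q_0hq_0)$. As in Step 2, $q\in Q_\xi$ and $\pi(q)\kappa=0$, so $|\beta|=\|\pi(q)U_\pi^*\eta\|\ge\delta$. Here $\beta=\langle U_\pi^*\pi(a)^*\xi,\xi\rangle$, so $\bar\beta=\langle\pi(a)U_\pi\xi,\xi\rangle$. As $\xi$ was arbitrary,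
$$|\langle\pi(a)U_\pi\xi,\xi\rangle|\ge\delta\qquad\text{for all unit vectors }\xi\in L.$$
These numbers form the numerical range of the compression of $\pi(a)U_\pi$ to $L$, which is convex by the Toeplitz–Hausdorff theorem. Its closure is convex and misses the open disc of radius $\delta$ about $0$. If $z_0$ is its point nearest to $0$, then $|z_0|\ge\delta$ and $\operatorname{Re}(\bar z_0z)\ge|z_0|^2$ for all $z$ in the set. Replacing $U_\pi$ by $(\bar z_0/|z_0|)U_\pi$, we may assume
$$\operatorname{Re}\langle\pi(a)U_\pi\xi,\xi\rangle\ge\delta\|\xi\|^2\qquad(\xi\in\overline{\pi(D)H}).\tag{9.3}$$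

**Step 4: glue and map into $I(A)$.** Let $\{\pi_i\}$ represent all equivalence classes of irreducible representations of $A$; now let $\pi=\bigoplus\pi_i$ on $H=\bigoplus H_i$, which is faithful. Let $U=\bigoplus U_i$, where $U_i=U_{\pi_i}$, normalized by (9.3), if $\pi_i(D)\ne0$, and $U_i=0$ otherwise. Then $U\pi(b)=\pi(\alpha(b))U$, and $U^*U=UU^*=Q$ is the projection onto the sum of those $H_i$ with $\pi_i(D)\ne0$; it commutes with $\pi(A)$. For $d\in D$ and $v\in H$, the components of $\pi(d)v$ lie in the spaces $\overline{\pi_i(D)H_i}$. So (9.3), *with the same $\delta$ for every $i$*, gives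
$$\pi(d)^*\big(\pi(a)U+U^*\pi(a)^*\big)\pi(d)\ge2\delta\,\pi(d^*d)\qquad(d\in D).$$
By injectivity of $I(A)$ there is a ucp $\psi:B(H)\to I(A)$ with $\psi\circ\pi=\iota$; it satisfies $\psi(\pi(b)T\pi(c))=b\psi(T)c$. Put $y=\psi(U)$. Then $yb=\psi(U\pi(b))=\psi(\pi(\alpha(b))U)=\alpha_g(b)y$, and applying $\psi$ to the inequality gives $d^*(ay+y^*a^*)d\ge2\delta d^*d$ for $d\in D$. With $d\ne0$ this forces $y\ne0$. $\square$

**Why the phases matter.** Each $U_\pi$ is determined only up to a scalar, and careless scalars can destroy $y$. Let $A=C[0,1]$, $\alpha=\mathrm{id}$, $\pi=\bigoplus_t\mathrm{ev}_t$ on $\ell^2([0,1])$. Let $U$ be multiplication by the function equal to $1$ on rational points and $-1$ on irrational points. It is a unitary intertwiner. For $w_0,w_1\in M_m(A)$, both signs occur near a point $t_0$ where $\|w_0(t_0)\|=\|w_0\|$. So $\|w_0+w_1U\|\ge\max\|w_0(t_0)\pm w_1(t_0)\|\ge\|w_0\|$. Hence $w_0+w_1U\mapsto w_0$ is well defined, unital and completely contractive on the operator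 system $A+AU$, so ucp. By injectivity it extends to a ucp map $\psi:B(H)\to I(A)$ with $\psi\circ\pi=\iota$ and $\psi(U)=0$. The normalization (9.3), which is where convexity of the numerical range enters, excludes this.

## 10. An intertwiner from Proposition 9.1 gives a second pseudo-expectation

We prove (a) $\Rightarrow$ (K). Suppose (K) fails, and take $g,\pi,H,U,Q,\psi,y$ as in Proposition 9.1. We shall find a pseudo-expectation that does not vanish at $u_g$, whereas $E(u_g)=0$. The idea is to compress $\Lambda$ by an isometry that spreads $H$ over the two coordinates $1\otimes H$ and $u_g\otimes H$ of $\mathcal K$, using $U^*$ to match the two actions of $A$.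

**Step 1: the isometry.** Let $\mathcal K,\Lambda$ be as in Section 4 for this $\pi$. For $|\omega|=1$ define $V:H\to\mathcal K$ by
$$V\zeta=1\otimes V_e\zeta+u_g\otimes V_g\zeta,\qquad V_e=(1-Q)+2^{-1/2}Q,\quad V_g=2^{-1/2}\omega U^* .$$
The two coordinates are orthogonal, so $V^*V=V_e^2+V_g^*V_g=(1-Q)+\tfrac12Q+\tfrac12UU^*=1$.

**Step 2: $V$ intertwines $\pi$ and $\Lambda|_A$.** Let $b\in A$. By (4.1), $\Lambda(b)(u_g\otimes\zeta)=u_g\otimes\pi(\alpha^{-1}(b))\zeta$. Taking adjoints in $U\pi(c)=\pi(\alpha(c))U$ and substituting gives $U^*\pi(b)=\pi(\alpha^{-1}(b))U^*$. Also $V_e\in\pi(A)'$. Hence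
$$\Lambda(b)V\zeta=1\otimes\pi(b)V_e\zeta+u_g\otimes\pi(\alpha^{-1}(b))V_g\zeta=1\otimes V_e\pi(b)\zeta+u_g\otimes V_g\pi(b)\zeta=V\pi(b)\zeta .$$
Therefore $\theta_\omega(b):=\psi(V^*\Lambda(b)V)$ is ucp on $B$, and for $b\in A$ it equals $\psi(V^*V\pi(b))=\iota(b)$. So $\theta_\omega$ is a pseudo-expectation.

**Step 3: its value at $u_g$.** We have $\Lambda(u_g)V\zeta=u_g\otimes V_e\zeta+u_g^2\otimes V_g\zeta$. Pair this with $V\zeta'=1\otimes V_e\zeta'+u_g\otimes V_g\zeta'$. The four pairings involve $E(u_g)=0$, $E(u_g^*u_g)=1$, $w:=E(u_g^2)\in A$ and $E(u_g^*u_g^2)=E(u_g)=0$. So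
$$V^*\Lambda(u_g)V=V_g^*V_e+V_e\pi(w)V_g=\tfrac12\bar\omega U+\tfrac12\omega\,\pi(w)U^*,$$
where we used $UV_e=2^{-1/2}U$, $V_eU^*=2^{-1/2}U^*$ and $V_e\in\pi(A)'$. Hence
$$\theta_\omega(u_g)=\tfrac12(\bar\omega y+\omega wy^*).$$

**Step 4: it is nonzero for some $\omega$.** If it vanished for both $\omega=1$ and $\omega=i$, then $y+wy^*=0$ and $-y+wy^*=0$, so $y=0$, a contradiction. Thus $\theta_\omega\neq\iota\circ E$ for some $\omega$, and (a) fails. This proves (a) $\Rightarrow$ (K) and, with Section 8, Theorem 2.1. $\blacksquare$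

## 11. Bimodules compressed to zero, and the equivalence of (a), (b) and (K)

By Proposition 9.1, failure of (K) gives failure of (b); so (b) $\Rightarrow$ (K). Section 10 gave (a) $\Rightarrow$ (K). The two converses follow from one principle.

**Lemma 11.1.** Let $Y\subseteq I(A)$ be a self-adjoint $A$-subbimodule such that for every $w\in Y$, nonzero hereditary $D\subseteq A$ and $\varepsilon>0$ there is
$$x\in D_+\quad\text{with}\quad\|x\|=1\ \text{ and }\ \|xwx\|<\varepsilon.\tag{11.1}$$
Then $Y=0$.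

*Proof.* **Step 1: $\|a\|\le\|a+w\|$ for $a\in M_m(A)$, $w\in M_m(Y)$, $m\ge1$.** This will let us project $A+Y$ onto $A$. We may assume $\|a\|=1$; let $0<\varepsilon<\frac13$. Choose an irreducible $\pi:A\to B(H)$ and a unit vector $\vartheta\in H^m$ with $\|\pi(a)\vartheta\|^2>1-\varepsilon$, a unit vector $\zeta\in H$, and by Lemma 4.1 a contraction $C\in\operatorname{Col}_m(A)$ with $\pi(C)\zeta=\vartheta$. Then $p=C^*a^*aC\in A_+$ satisfies $\|p\|\le1$ and $\|p\|\ge\langle\pi(p)\zeta,\zeta\rangle=\|\pi(a)\vartheta\|^2>1-\varepsilon$. Also $w'=C^*a^*wC\in Y$.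

Let $f_1(t)=\max(t-1+2\varepsilon,0)$ and $D=\overline{f_1(p)Af_1(p)}$, which is nonzero since $\|p\|>1-\varepsilon$. For $d=f_1(p)bf_1(p)$ we have
$$d^*\big(p-(1-2\varepsilon)\big)d=f_1(p)b^*\cdot f_1(p)\big(p-(1-2\varepsilon)\big)f_1(p)\cdot bf_1(p)\ge0,$$
because $f_1(t)^2(t-1+2\varepsilon)\ge0$. By continuity $d^*pd\ge(1-2\varepsilon)d^*d$ for all $d\in D$. Take $x\in D_+$ as in (11.1) for $w'$. Since $\|C^*a^*\|\le1$,
$$\|a+w\|\ge\|C^*a^*(a+w)C\|\ge\|x(p+w')x\|\ge\|xpx\|-\varepsilon\ge(1-2\varepsilon)-\varepsilon=1-3\varepsilon .$$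
Let $\varepsilon\to0$.

**Step 2: rigidity.** By Step 1, $a+w\mapsto a$ is a well-defined unital completely contractive map from the operator system $A+Y$ to $A\subseteq I(A)$, hence ucp. By injectivity it extends to a ucp map $I(A)\to I(A)$. This fixes $A$, so it is the identity by rigidity. But it sends each $w\in Y$ to $0$. So $Y=0$. $\square$

**(K) implies (a).** Let $\theta$ be a pseudo-expectation and $Y=\theta(B_-)$. As $\theta$ is an $A$-bimodule map and $B_-$ is a self-adjoint $A$-bimodule, $Y$ is a self-adjoint $A$-bimodule. For $b\in B_-$ and $x\in A_+$, $\|x\theta(b)x\|=\|\theta(xbx)\|\le\|xbx\|$, so Lemma 6.2 gives (11.1). Hence $\theta(B_-)=0$, so $\theta=\iota\circ E$ on $B_0=A+B_-$, and on $B$ by density.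

**(K) implies (b).** Let $g\ne e$ and $y\in I(A)$ with $ya=\alpha_g(a)y$ for all $a\in A$. Taking adjoints, $y^*a=\alpha_g^{-1}(a)y^*$. Hence $Y=Ay+Ay^*$ is a right $A$-module, and it is self-adjoint since $(a_1y)^*=y^*a_1^*=\alpha_g^{-1}(a_1^*)y^*$ and similarly for $a_2y^*$. For $w=a_1y+a_2y^*$ and $x\in A_+$,
$$xwx=xa_1\alpha_g(x)\,y+xa_2\alpha_g^{-1}(x)\,y^*,$$
where $\|xa_1\alpha_g(x)\|=\|xa_1u_gx\|$ and $\|xa_2\alpha_g^{-1}(x)\|=\|xa_2u_g^*x\|$. The elements $a_1u_g$ and $a_2u_g^*\in Au_{g^{-1}}$ lie in $B_-$. Lemma 6.2 with tolerance $\varepsilon/(2\|y\|+1)$ gives (11.1). So $Y=0$ and $y=0$.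

This gives (a) $\Leftrightarrow$ (K) $\Leftrightarrow$ (b). Intermediate inclusions were treated at the end of Section 8, and the failure of the converse in Section 3. Throughout we used only (B1) and (B2), so Theorem 2.2 is proved in the stated generality. $\blacksquare$
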